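# A lattice point missing from a Kronecker product

## Sixteen cells in a four-by-eight table

Take $u=(6,5,1,0)$ and $v=(7,6,5,3,-1,-3,-4,-5)$, and form the table of sums $W_{ij}=u_i+v_j$:

$$W=\begin{pmatrix}13&12&11&9&\underline{5}&\underline{3}&\underline{2}&\underline{1}\\12&11&10&\underline{8}&4&\underline{2}&\underline{1}&\underline{0}\\ \underline{8}&\underline{7}&\underline{6}&4&\underline{0}&-2&-3&-4\\ \underline{7}&\underline{6}&\underline{5}&\underline{3}&-1&-3&-4&-5\end{pmatrix}$$

Fix eight *levels* $0,1,2,3,5,6,7,8$ (note that $4$ is left out), and let $S$ be the set of the sixteen cells whose value is a level; they are underlined. Each column contains exactly two cells of $S$. Each level is attained exactly twice: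

$$\begin{array}{llll}0:(2,8),(3,5)&1:(1,8),(2,7)&2:(1,7),(2,6)&3:(1,6),(4,4)\\5:(1,5),(4,3)&6:(3,3),(4,2)&7:(3,2),(4,1)&8:(2,4),(3,1)\end{array}$$

We look for subsets $Y\subseteq S$ with exactly one cell in each column and exactly one cell on each level. More generally, look for real functions $y$ on $S$ such that the two values in each column sum to $1$ and the two values on each level sum to $1$; the subsets are the $0/1$ solutions.

Join two cells of $S$ if they share a column or a level. Starting at $(2,8)$ and using a column, then a level, then a column, and so on, we walk through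

$$(2,8),(1,8),(2,7),(1,7),(2,6),(1,6),(4,4),(2,4),(3,1),(4,1),(3,2),(4,2),(3,3),(4,3),(1,5),(3,5)$$

and then return to $(2,8)$ through level $0$. In order, the steps are column $8$, level $1$, column $7$, level $2$, column $6$, level $3$, column $4$, level $8$, column $1$, level $7$, column $2$, level $6$, column $3$, level $5$, column $5$, level $0$. All sixteen cells lie on this single cycle. So if $a=y_{28}$, the values of $y$ along the cycle are $a,1-a,a,1-a,\dots$, and every real $a$ gives a solution, because the cycle has even length. Now count by rows: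

$$\begin{aligned}\text{row 1: }&y_{15}+y_{16}+y_{17}+y_{18}=a+3(1-a)=3-2a,\\ \text{row 2: }&y_{24}+y_{26}+y_{27}+y_{28}=(1-a)+3a=1+2a,\\ \text{row 3: }&y_{31}+y_{32}+y_{33}+y_{35}=3a+(1-a)=1+2a,\\ \text{row 4: }&y_{41}+y_{42}+y_{43}+y_{44}=3(1-a)+a=3-2a.\end{aligned}\tag{1}$$

There are exactly two subsets $Y$. For $a=1$ the row counts are $(1,3,3,1)$, and for $a=0$ they are $(3,1,1,3)$. The vector $(2,2,2,2)$, which lies halfway between them, would need $a=\frac12$. It is the row-sum vector of a real solution and of no subset.

What is this for? We shall find partitions $\lambda,\mu$ of $128$ such that the number of subsets $Y$ with row counts $\rho$ is exactly the coefficient of a monomial $x^{\alpha(\rho)}$ in the Kronecker product $s_\lambda*s_\mu$, where $\alpha(\rho)$ is $\rho$ plus a fixed vector. The coefficients at the two outer points will be $1$, and the coefficient at the integral midpoint will be $0$. That disproves a conjecture about Newton polytopes, which we now state.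

## Newton polytopes and Kronecker products

**Definition (SNP).** For $f=\sum_{\alpha\in\mathbb Z_{\ge0}^m}c_\alpha x^\alpha\in\mathbb C[x_1,\dots,x_m]$, the Newton polytope is $\mathsf{Newton}(f)=\mathrm{conv}(\{\alpha:c_\alpha\ne0\})\subseteq\mathbb R^m$. We say that $f$ has *saturated Newton polytope* (is SNP) if $c_\alpha\neq0$ for every lattice point $\alpha\in\mathsf{Newton}(f)\cap\mathbb Z^m$. A symmetric function is SNP if for every $m\ge1$ its specialization to $x_1,\dots,x_m$ (all other variables set to $0$) is SNP.

For example, $p_2=x_1^2+x_2^2+\cdots$ is not SNP: in two variables the polytope is the segment from $(2,0)$ to $(0,2)$, and it contains $(1,1)$, but $x_1x_2$ does not occur. On the other hand $h_2(x_1,x_2)=x_1^2+x_1x_2+x_2^2$ is SNP. The zero polynomial is SNP, vacuously.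

**Definition (Kronecker product).** Let $\mathsf{Par}(n)$ be the set of partitions of $n$, and let $\chi^\nu$ be the irreducible character of $S_n$ indexed by $\nu\in\mathsf{Par}(n)$. For $\lambda,\mu\in\mathsf{Par}(n)$,
$$s_\lambda*s_\mu=\sum_\nu\mathsf{Kron}_{\lambda,\mu}^\nu\,s_\nu\in\mathsf{Sym},$$
where $\mathsf{Kron}_{\lambda,\mu}^\nu$ is the multiplicity of $\chi^\nu$ in $\chi^\lambda\otimes\chi^\mu$.

For example, $\chi^{(2,1)}$ takes the values $2,0,-1$ on the identity, the transpositions and the $3$-cycles. Its square takes the values $4,0,1$, which is $\chi^{(3)}+\chi^{(2,1)}+\chi^{(1,1,1)}$. So $s_{21}*s_{21}=s_3+s_{21}+s_{111}$. Since $s_3=h_3$ already contains all monomials of degree $3$, this product is SNP.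

**Conjecture** (Cara Monical, Neriman Tokcan, Alexander Yong, "Newton Polytopes in Algebraic Combinatorics", arXiv:1703.02583 (2017)). $s_\lambda*s_\mu$ is SNP for all $n\ge1$ and all $\lambda,\mu\in\mathsf{Par}(n)$.

The conjecture is false. Here are the statements that we shall prove.

**Theorem A.** Let $N\ge0$, $n=128+N$, and
$$\lambda=(30+N,28,26,23,9,6,4,2),\qquad \mu=(8+N,\,8^7,7^2,6^2,5^2,4^4,3^2,2^2,1^2)\in\mathsf{Par}(n).$$
Put
$$\alpha'=(43+N,41,25,19),\quad\alpha''=(45+N,39,23,21),\quad\alpha=\tfrac12(\alpha'+\alpha'')=(44+N,40,24,20).$$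
In $s_\lambda*s_\mu$ the coefficients of $x^{\alpha'}$ and $x^{\alpha''}$ equal $1$, and the coefficient of $x^\alpha$ is $0$. Hence $s_\lambda*s_\mu(x_1,\dots,x_m)$ is not SNP for every $m\ge4$. In particular the conjecture fails for every $n\ge128$.

**Theorem B.** For $m\le2$, $s_\lambda*s_\mu(x_1,\dots,x_m)$ is SNP for all $\lambda,\mu$. For every $m\ge4$ and every $n\ge128$ there are $\lambda,\mu\in\mathsf{Par}(n)$ for which it is not SNP.

**Theorem C.** For every $g\ge2$ there are partitions $\lambda,\mu$ of the same size and $\alpha^{(0)}\in\mathbb Z_{\ge0}^4$ such that, with $\alpha^{(j)}=\alpha^{(0)}+j(-1,1,1,-1)$, the coefficient of $x^{\alpha^{(j)}}$ in $s_\lambda*s_\mu$ is $1$ for $j\in\{0,g\}$ and $0$ for all $0<j<g$. All $g-1$ intermediate lattice points lie in the Newton polytope.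

**Theorem D.** Deciding, for given $\lambda,\mu,\alpha$ written in unary, whether $[x^\alpha](s_\lambda*s_\mu)\neq0$ is NP-hard.

The case $m=3$ is not decided by these arguments, and nothing here shows that $128$ is the smallest degree in which the conjecture fails.

**Notation.** $\langle\,,\rangle$ is the Hall inner product, $\trianglelefteq$ is dominance order on partitions of the same number, $\theta'$ is the conjugate of $\theta$, and $t^+=\max(t,0)$. For a vector or matrix $M$ of nonnegative integers, $M^+$ is the partition obtained by sorting its entries. Since the $h$'s are dual to the monomial symmetric functions, $[x^\alpha]F=\langle F,h_\alpha\rangle$ for a symmetric function $F$ and a nonnegative integer vector $\alpha$. This does not depend on the number of variables, and appending zeros to $\alpha$ changes nothing.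

We use four textbook facts.

* **(F1)** $\langle f*g,h\rangle=\langle f,g*h\rangle$. Under the Frobenius characteristic, $*$ is the pointwise product of class functions of $S_n$, the Hall inner product is the usual one, and the characters are real-valued.
* **(F2)** $h_\alpha*h_\gamma=\sum_M\prod_{i,j}h_{M_{ij}}$, summed over nonnegative integer matrices $M$ with row sums $\alpha$ and column sums $\gamma$ (Macdonald, *Symmetric Functions and Hall Polynomials*, I.7; Stanley, EC2, Ex. 7.84). Indeed $h_\alpha$ is the characteristic of the permutation action of $S_n$ on ordered set partitions $(A_i)$ of type $\alpha$. The product of two such characters is the action on pairs $((A_i),(B_j))$. The orbits are indexed by the matrices $M_{ij}=|A_i\cap B_j|$, with stabilizers $\prod S_{M_{ij}}$.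
* **(F3)** $\langle s_\mu,\prod h_{M_{ij}}\rangle$ is the Kostka number $K_{\mu,M^+}$, the number of semistandard tableaux of shape $\mu$ and content $M^+$. It is nonzero if and only if $M^+\trianglelefteq\mu$, and it is $1$ if $M^+=\mu$.
* **(F4)** Jacobi–Trudi: for $q\ge\ell(\lambda)$, $s_\lambda=\sum_{w\in S_q}\mathrm{sgn}(w)\,h_{\lambda^w}$ with $\lambda^w_j=\lambda_j-j+w(j)$, where $h_{\lambda^w}=0$ if some entry is negative.

## Two variables, and products with one dominant constituent

**Two variables at most (first half of Theorem B).** For $m=1$ the polynomial is a multiple of $x_1^n$, so there is nothing to check. For $m=2$ only the $s_\nu$ with at most two parts survive, and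
$$s_{(n-c,c)}(x_1,x_2)=\sum_{i=c}^{n-c}x_1^ix_2^{n-i}.$$
The supports of these polynomials are nested. Since $s_\lambda*s_\mu$ is a nonnegative combination of Schur functions, nothing cancels, and the support of $s_\lambda*s_\mu(x_1,x_2)$ is empty or is the largest of the supports involved, which is an interval of consecutive lattice points. So it is SNP. $\square$

Nesting of supports also gives the first approach that one would try in any number of variables. By (F3), the exponents of $s_\nu$ are the vectors $\alpha$ with $\alpha^+\trianglelefteq\nu$.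

**Observation.** If $F=\sum c_\nu s_\nu$ with all $c_\nu\ge0$, and some $\nu^\circ$ with $c_{\nu^\circ}>0$ dominates every $\nu$ with $c_\nu\ne0$, then $F$ is SNP.

Indeed, the exponents of $F$ in $m$ variables are then exactly the $\alpha\in\mathbb Z_{\ge0}^m$ of the right size with $\alpha^+\trianglelefteq\nu^\circ$. This condition says that any $r$ of the coordinates of $\alpha$ sum to at most $\nu^\circ_1+\dots+\nu^\circ_r$, for every $r$. These are linear inequalities, so they hold on the convex hull, and every lattice point of the hull is an exponent.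

So one would like to show that every Kronecker product has a unique dominance-maximal constituent. That already fails at $n=6$, for $s_{33}*s_{222}$. By (F4), $s_{33}=h_{33}-h_{42}$, so $\chi^{33}(\sigma)$ is the number of $3$-subsets of $\{1,\dots,6\}$ fixed by $\sigma$ minus the number of fixed $2$-subsets. Also $\chi^{222}=\mathrm{sgn}\cdot\chi^{33}$, so $\psi=\chi^{33}\chi^{222}=\mathrm{sgn}\cdot(\chi^{33})^2$. Write $\pi_{42},\pi_{33},\pi_{411}$ for the numbers of fixed $2$-subsets, fixed $3$-subsets, and ordered pairs of distinct fixed points; these are the permutation characters with characteristics $h_{42},h_{33},h_{411}$. On the classes of cycle types $51$ and $6$ we have $\chi^{33}=0$. The other classes are: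

$$\begin{array}{l|rrrrrrrrr}
\text{cycle type}&1^6&21^4&2^21^2&2^3&31^3&321&3^2&41^2&42\\\hline
\text{class size}&1&15&45&15&40&120&40&90&90\\
\pi_{33}&20&8&4&0&2&2&2&0&0\\
\pi_{42}&15&7&3&3&3&1&0&1&1\\
\chi^{33}&5&1&1&-3&-1&1&2&-1&-1\\
\psi&25&-1&1&-9&1&-1&4&-1&1\\
\pi_{411}&30&12&2&0&6&0&0&2&0\\
\text{size}\cdot\psi&25&-15&45&-135&40&-120&160&-90&90
\end{array}$$

Pairing the last row with the three permutation characters gives
$$\begin{aligned}720\,[x^{(4,2)}]&=375-105+135-405+120-120+0-90+90=0,\\720\,[x^{(3,3)}]&=500-120+180+0+80-240+320=720,\\720\,[x^{(4,1,1)}]&=750-180+90+0+240+0+0-180+0=720.\end{aligned}$$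
Since $h_{42}=s_6+s_{51}+s_{42}$, the first line says that $s_6,s_{51},s_{42}$ do not occur in $s_{33}*s_{222}$. Since $h_{33}=s_6+s_{51}+s_{42}+s_{33}$ and $h_{411}=s_6+2s_{51}+s_{42}+s_{411}$, the other two say that $s_{33}$ and $s_{411}$ both occur, with coefficient $1$. So $(3,3)$ and $(4,1,1)$ are two incomparable maximal constituents, and the Observation does not apply.

This product is nevertheless SNP. A partition of $6$ with first part at most $3$ is $\trianglelefteq(3,3)$, so the exponents are exactly those $\alpha$ whose sorted form is not $(6)$, $(5,1)$ or $(4,2)$. For a point $\beta$ of one of these three types (and $m\ge2$), let $x_i,x_j$ be its largest and second largest coordinates. Then $2x_i+x_j$ equals $12,11,10$, respectively, at $\beta$, while it is at most $9$ on every exponent. So $\beta$ is outside the polytope. For $m=1$ the polynomial is $0$.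

With several maximal constituents, SNP can fail. Consider $s_{444}+s_{6222}$. The midpoint of $(4,4,4,0)$ and $(6,2,2,2)$ is $(5,3,3,1)$. It is not $\trianglelefteq(4,4,4)$, because $5>4$, and it is not $\trianglelefteq(6,2,2,2)$, because $5+3+3=11>10$. So this Schur-positive function is not SNP. A counterexample to the conjecture needs this pattern inside a Kronecker product: two exponents $\alpha',\alpha''$ present, with an integral midpoint $\alpha$ not dominated by any constituent. We must certify that a coefficient vanishes, and that is a statement about $\mathsf{Kron}_{\lambda,\mu}^\nu$ for all $\nu\trianglerighteq\alpha$ at once.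

## Coefficients as signed sums of Kostka numbers

There is an exact formula for a coefficient. Let $q\ge\ell(\lambda)$. By (F1) and commutativity, $\langle s_\lambda*s_\mu,h_\alpha\rangle=\langle s_\lambda*h_\alpha,s_\mu\rangle$. Expanding $s_\lambda$ by (F4), then using (F2) and (F3),
$$[x^\alpha](s_\lambda*s_\mu)=\sum_{w\in S_q}\mathrm{sgn}(w)\,\langle h_{\lambda^w}*h_\alpha,s_\mu\rangle=\sum_{w\in S_q}\mathrm{sgn}(w)\sum_MK_{\mu,M^+},\tag{2}$$
where $M$ runs over nonnegative integer matrices with row sums $\alpha$ and column sums $\lambda^w$.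

A small case by hand: $\lambda=(4,2)$, $\mu=(2,2,2)$, $\alpha=(4,2)$. For $w=\mathrm{id}$ the matrices are
$$\begin{pmatrix}4&0\\0&2\end{pmatrix},\quad\begin{pmatrix}3&1\\1&1\end{pmatrix},\quad\begin{pmatrix}2&2\\2&0\end{pmatrix},$$
with sorted entries $(4,2),(3,1,1,1),(2,2,2)$. Only the last is $\trianglelefteq(2,2,2)$, and it contributes $1$. For the transposition, $\lambda^w=(5,1)$, and the matrices $\begin{pmatrix}4&0\\1&1\end{pmatrix}$, $\begin{pmatrix}3&1\\2&0\end{pmatrix}$ contribute $0$. So the coefficient is $1$.

In general (2) is hard to use for two reasons: the signs, and the sizes of the Kostka numbers. But in the small case only $w=\mathrm{id}$ contributed, and only through a matrix with $M^+=\mu$, where $K_{\mu,M^+}=1$. The plan is to choose $\lambda,\mu,\alpha$ so that this always happens. Then the coefficient is simply the number of matrices $M$ with row sums $\alpha$, column sums $\lambda$ and $M^+=\mu$.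

To force it, measure a matrix by $\Phi(M)=\sum\varphi(M_{ij})$ for a strictly convex function $\varphi$ with $\varphi(0)=0$. If $M^+\trianglelefteq\mu$, convexity gives $\Phi(M)\le\Phi(\mu)$. On the other hand, prescribed row and column sums bound $\Phi(M)$ from below: subtract a function $u_i+v_j$ times $M_{ij}$ and minimize in each cell separately. If the two bounds meet, then every contributing $M$ must be a minimizer in every cell. If $\varphi$ has slopes $\ell_0<\ell_1<\cdots$, the minimizer in cell $(i,j)$ is unique unless $u_i+v_j$ equals a slope, in which case there are two minimizers, differing by $1$. This is where the table $W$, the levels and the set $S$ come from. The different $w$ are then excluded because they increase the lower bound.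

## Two bounds that meet: the counting proposition

Let $u_1>\dots>u_p$, $v_1>\dots>v_q$ and $\ell_0<\ell_1<\dots<\ell_{r-1}$ be real numbers ($p,q,r\ge1$). Put $W_{ij}=u_i+v_j$ and
$$b_{ij}=\#\{k:\ell_k<W_{ij}\},\qquad S_k=\{(i,j):W_{ij}=\ell_k\},\qquad S=\bigsqcup_kS_k.$$
So $b_{ij}=k$ for $(i,j)\in S_k$, and for $0\le k<r$
$$b_{ij}\ge k+1\iff W_{ij}>\ell_k.\tag{3}$$
For nonnegative integer vectors $\rho\in\mathbb Z^p$, $\gamma\in\mathbb Z^q$, $\tau=(\tau_0,\dots,\tau_{r-1})$, let $T(\rho,\gamma,\tau)$ be the number of subsets $Y\subseteq S$ with $\rho_i$ elements in row $i$, $\gamma_j$ elements in column $j$, and $|Y\cap S_k|=\tau_k$, for all $i,j,k$.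

Assume that $\gamma_j\le\#(S\cap\text{column }j)$ for all $j$, that $\tau_k\le|S_k|$ for all $k$, that $\sum\rho_i=\sum\gamma_j=\sum\tau_k$, and that
$$\sum_iu_i\rho_i+\sum_jv_j\gamma_j=\sum_k\ell_k\tau_k.\tag{4}$$
Define
$$\alpha_i=\sum_jb_{ij}+\rho_i,\qquad\lambda_j=\sum_ib_{ij}+\gamma_j,\qquad\mu'_{k+1}=\#\{(i,j):W_{ij}>\ell_k\}+\tau_k\quad(0\le k<r).$$

**Proposition 1.** $\lambda$ and $\mu$ are partitions of $n=|\alpha|$, and $[x^\alpha](s_\lambda*s_\mu)=T(\rho,\gamma,\tau)$. If in addition $\rho_i\le\#(S\cap\text{row }i)$ for all $i$, then $\alpha$ is a partition and $\mathsf{Kron}_{\lambda,\mu}^\alpha=T(\rho,\gamma,\tau)$.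

Condition (4) holds automatically whenever some $Y$ is counted by $T$: sum $u_i+v_j=\ell_k$ over the cells of $Y$. But it can hold when $T=0$, and then the proposition certifies that a coefficient vanishes.

The small case above fits. Take $u=v=(1,0)$ and levels $0,1,2$. Then
$$W=\begin{pmatrix}2&1\\1&0\end{pmatrix}=b,$$
and $S$ is the whole grid. With $\rho=\gamma=(1,1)$ and $\tau=(0,2,0)$, both sides of (4) equal $2$. We get $\alpha=\lambda=(4,2)$ and $\mu'=(3+0,\,1+2,\,0+0)=(3,3,0)$, so $\mu=(2,2,2)$. The only $Y$ is $\{(1,2),(2,1)\}$, so $T=1$, as computed by hand.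

*Proof of Proposition 1.*

**Step 1: $\lambda$, $\mu$ (and $\alpha$) are partitions.** This makes the objects in the statement meaningful. Since $W_{i,j-1}>W_{ij}$ for $j\ge2$, we have $b_{i,j-1}\ge b_{ij}$. If moreover $(i,j)\in S_k$, then $W_{i,j-1}>\ell_k$, so $b_{i,j-1}\ge k+1=b_{ij}+1$. Summing over $i$,
$$\lambda_{j-1}\ge\sum_ib_{i,j-1}\ge\sum_ib_{ij}+\#(S\cap\text{column }j)\ge\sum_ib_{ij}+\gamma_j=\lambda_j.$$
The same argument with rows shows that $\alpha$ is a partition when $\rho_i\le\#(S\cap\text{row }i)$ for all $i$. For $\mu$, any cell with $W\ge\ell_{k+1}$ has $W>\ell_k$, so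
$$\mu'_{k+1}\ge\#\{W>\ell_k\}\ge\#\{W>\ell_{k+1}\}+|S_{k+1}|\ge\mu'_{k+2}.$$
Finally, by (3), $\sum_k\#\{W>\ell_k\}=\sum b_{ij}$, so $|\mu|=\sum b_{ij}+\sum\tau_k$. Since $\sum\rho_i=\sum\gamma_j=\sum\tau_k$, this equals $|\lambda|=|\alpha|=n$.

**Step 2: the convex function.** We build the function that compares matrices with $\mu$. Choose further numbers $\ell_r<\ell_{r+1}<\cdots$, all larger than $\ell_{r-1}$ and than every $W_{ij}$. This does not change $b$ or $S$. For integers $k\ge0$ define $\varphi(k)=\sum_{t<k}\ell_t$. Then $\varphi(0)=0$, $\varphi(k+1)-\varphi(k)=\ell_k$, and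
$$\varphi(k)=\ell_0k+\sum_{t\ge1}(\ell_t-\ell_{t-1})(k-t)^+,\tag{5}$$
because both sides vanish at $0$ and the increment of the right side from $k$ to $k+1$ is $\ell_0+\sum_{1\le t\le k}(\ell_t-\ell_{t-1})=\ell_k$. The coefficients $\ell_t-\ell_{t-1}$ are positive. For a partition or matrix $\theta$, let $\Phi(\theta)$ be the sum of $\varphi$ over its parts or entries. Since $\varphi(0)=0$, we have $\Phi(M)=\Phi(M^+)$.

**Step 3: dominance bounds $\Phi$ from above.** We show: *if $\theta\trianglelefteq\mu$, then $\Phi(\theta)\le\Phi(\mu)$, with equality if and only if $\theta=\mu$.* For an integer $t\ge0$ let $R=\#\{i:\theta_i>t\}$. Then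
$$\sum_i(\theta_i-t)^+=\theta_1+\dots+\theta_R-Rt\le\mu_1+\dots+\mu_R-Rt\le\sum_i(\mu_i-t)^+.$$
Since $|\theta|=|\mu|$, inserting this in (5) gives $\Phi(\theta)\le\Phi(\mu)$. If equality holds, then, because all the coefficients $\ell_t-\ell_{t-1}$ are positive, $\sum(\theta_i-t)^+=\sum(\mu_i-t)^+$ for all $t\ge1$; for $t=0$ both sides equal $n$. Since $(x-t)^+-(x-t-1)^+$ is $1$ for integers $x>t$ and $0$ for integers $x\le t$, taking differences of consecutive $t$ gives $\#\{i:\theta_i>t\}=\#\{i:\mu_i>t\}$ for all $t\ge0$, so $\theta=\mu$.

**Step 4: the margins bound $\Phi$ from below.** Fix a cell $(i,j)$. The increments of $k\mapsto\varphi(k)-W_{ij}k$ are $\ell_k-W_{ij}$, which strictly increase in $k$. They are negative for $k<b_{ij}$. At $k=b_{ij}$ the increment is zero if $(i,j)\in S$ and positive otherwise, and for $k>b_{ij}$ it is positive. So the minimum over integers $k\ge0$ is attained exactly at $k=b_{ij}$ if $(i,j)\notin S$, and exactly at $k\in\{b_{ij},b_{ij}+1\}$ if $(i,j)\in S$. Put $C=\sum_{i,j}(\varphi(b_{ij})-W_{ij}b_{ij})$. Summing over all cells, for every nonnegative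 integer $p\times q$ matrix $M$ with row sums $a$ and column sums $c$,
$$\Phi(M)\ \ge\ C+\sum_{i,j}W_{ij}M_{ij}\ =\ C+\sum_iu_ia_i+\sum_jv_jc_j,\tag{6}$$
with equality if and only if $M=b+1_Y$ for some $Y\subseteq S$. Here $1_Y$ is the $0/1$ matrix of $Y$.

**Step 5: the two bounds meet.** We claim that
$$\Phi(\mu)=C+\sum_iu_i\alpha_i+\sum_jv_j\lambda_j.\tag{7}$$
From the definitions of $\alpha$ and $\lambda$, $\sum_iu_i\alpha_i+\sum_jv_j\lambda_j=\sum_{i,j}W_{ij}b_{ij}+u\cdot\rho+v\cdot\gamma$. So the right side of (7) is $\sum_{i,j}\varphi(b_{ij})+u\cdot\rho+v\cdot\gamma$. By (3) and $b_{ij}\le r$, $\sum_{i,j}\varphi(b_{ij})=\sum_{k<r}\ell_k\,\#\{(i,j):b_{ij}>k\}=\sum_{k<r}\ell_k\,\#\{W>\ell_k\}$. On the left side, in the same way,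
$$\Phi(\mu)=\sum_i\sum_{t<\mu_i}\ell_t=\sum_{k<r}\ell_k\mu'_{k+1}=\sum_{k<r}\ell_k\,\#\{W>\ell_k\}+\sum_{k<r}\ell_k\tau_k.$$
The two sides agree by (4).

**Step 6: the terms with $w\neq\mathrm{id}$ vanish.** We now evaluate (2); it applies because $\lambda$ has at most $q$ parts. Let $w\ne\mathrm{id}$ and let $M$ have row sums $\alpha$ and column sums $\lambda^w$. Since $v$ is strictly decreasing, the rearrangement inequality gives $\sum_jv_jw(j)>\sum_jv_jj$, so $\sum_jv_j\lambda^w_j>\sum_jv_j\lambda_j$. By (6) and (7), $\Phi(M)>\Phi(\mu)$. By Step 3, $M^+\not\trianglelefteq\mu$, so $K_{\mu,M^+}=0$.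

**Step 7: the term with $w=\mathrm{id}$ counts subsets.** Let $M$ have row sums $\alpha$ and column sums $\lambda$, with $K_{\mu,M^+}\neq0$. Then $M^+\trianglelefteq\mu$, and by Step 3, (7) and (6),
$$\Phi(M)\le\Phi(\mu)=C+u\cdot\alpha+v\cdot\lambda\le\Phi(M).$$
So equality holds throughout. Equality in Step 3 gives $M^+=\mu$, hence $K_{\mu,M^+}=1$. Equality in (6) gives $M=b+1_Y$ with $Y\subseteq S$. It remains to translate the conditions on $M$ into conditions on $Y$. The row and column sums of $b+1_Y$ are $\alpha$ and $\lambda$ exactly when $Y$ has row counts $\rho$ and column counts $\gamma$. Next, for $0\le k<r$, $(b+1_Y)_{ij}\ge k+1$ if and only if $b_{ij}\ge k+1$, or $b_{ij}=k$ and $(i,j)\in Y$. By (3), and since a cell of $S$ with $b_{ij}=k$ lies in $S_k$, this says that $W_{ij}>\ell_k$ or $(i,j)\in Y\cap S_k$. Hence the number of entries of $b+1_Y$ that are at least $k+1$ is $\#\{W>\ell_k\}+|Y\cap S_k|$. No entry exceeds $r$, since $b_{ij}\le r$, and $b_{ij}\le r-1$ on $S$. Comparing with $\mu'_{k+1}=\#\{W>\ell_k\}+\tau_k$, we see that $M^+=\mu$ says exactly that $|Y\cap S_k|=\tau_k$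 for all $k$.

Conversely, every $Y$ counted by $T(\rho,\gamma,\tau)$ gives a matrix $M=b+1_Y$ with the right margins and $M^+=\mu$, which contributes $1$. So the coefficient is $T(\rho,\gamma,\tau)$.

**Step 8: the Kronecker coefficient.** Suppose $\alpha$ is a partition. Then $\mathsf{Kron}_{\lambda,\mu}^\alpha=\langle s_\lambda*s_\mu,s_\alpha\rangle$. Expand $s_\alpha$ as well by Jacobi–Trudi, with $p\times p$ determinants:
$$\mathsf{Kron}_{\lambda,\mu}^\alpha=\sum_{w\in S_q}\sum_{w'\in S_p}\mathrm{sgn}(w)\,\mathrm{sgn}(w')\,\langle h_{\lambda^w}*h_{\alpha^{w'}},s_\mu\rangle.$$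
Since $u$ is also strictly decreasing, $\sum_iu_i\alpha^{w'}_i\ge\sum_iu_i\alpha_i$, strictly for $w'\ne\mathrm{id}$. So for $(w,w')\neq(\mathrm{id},\mathrm{id})$ every matrix $M$ with row sums $\alpha^{w'}$ and column sums $\lambda^w$ satisfies $\Phi(M)>\Phi(\mu)$, and the term vanishes as in Step 6. The remaining term is the one computed in Step 7, namely $T(\rho,\gamma,\tau)$. $\square$

It is instructive to see the steps act in the small case, with $\ell_3=3$. There $\varphi(0),\dots,\varphi(4)$ are $0,0,1,3,6$, so $C=(1-4)+2(0-1)+0=-5$, and the bound in (6) for $w=\mathrm{id}$ is $-5+4+4=3=\Phi(2,2,2)$, as (7) says. For the transposition the bound is $-5+4+5=4>3$, so Step 6 applies. The matrix with entries $4,0,0,2$ has $\Phi=7>3$. The matrix with entries $3,1,1,1$ has $\Phi=3$, so it attains equality in (6); it is $b+1_Y$ with $Y=\{(1,1),(2,2)\}$. It is excluded only because $M^+\neq\mu$, by the equality case of Step 3. So both equality cases are needed.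

## The missing monomial in degree 128

**Step 1: the data.** We apply Proposition 1 to the opening table, with $p=4$, $q=8$, and the same $u$ and $v$. For the levels take $0,1,2,3,5,6,7,8$ together with $N$ further numbers in the open interval $(12,13)$. The extra levels contain no cell, so $S$ is still the set of sixteen underlined cells. They lie below the value $13$ of cell $(1,1)$ and above all other values of $W$, so their only effect on $b$ is to add $N$ to $b_{11}$. Counting the levels below each entry of $W$ gives
$$b=\begin{pmatrix}8+N&8&8&8&\underline{4}&\underline{3}&\underline{2}&\underline{1}\\8&8&8&\underline{7}&4&\underline{2}&\underline{1}&\underline{0}\\ \underline{7}&\underline{6}&\underline{5}&4&\underline{0}&0&0&0\\ \underline{6}&\underline{5}&\underline{4}&\underline{3}&0&0&0&0\end{pmatrix}.$$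
Take $\gamma=(1^8)$, $\tau_k=1$ for the eight levels $0,1,2,3,5,6,7,8$, and $\tau_k=0$ for the extra levels.

**Step 2: the partitions are the ones in Theorem A.** The columns of $b$ sum to $29+N,27,25,22,8,5,3,1$. Adding $\gamma$ gives $\lambda=(30+N,28,26,23,9,6,4,2)$.

For $\mu$, use the count made in Step 7 of the proof of Proposition 1: if $Y$ has one cell on each of the eight levels, the sorted entries of $b+1_Y$ form $\mu$, whatever the columns of $Y$ are. Outside $S$ the entries of $b$ are one $8+N$, six $8$'s, two $4$'s and seven $0$'s. On $S$, for each $k=0,\dots,7$, two cells have entry $k$, and one of them is raised to $k+1$. This gives one $0$, two each of $1,\dots,7$, and one $8$. Altogether $\mu=(8+N,8^7,7^2,6^2,5^2,4^4,3^2,2^2,1^2)$.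

The rows of $b$ sum to $42+N,38,22,18$. So $\alpha',\alpha'',\alpha$ correspond to $\rho=(1,3,3,1)$, $(3,1,1,3)$, $(2,2,2,2)$.

**Step 3: the hypotheses.** Each column meets $S$ in two cells and $\gamma_j=1$. Each of the eight levels has two cells and $\tau_k=1$; the extra levels have $\tau_k=0$. For all three $\rho$ we have $\sum\rho_i=8=\sum\gamma_j=\sum\tau_k$. For (4), the values of $u\cdot\rho$ are $6+15+3=24$, $18+5+1=24$ and $12+10+2=24$. Moreover $\sum v_j=21-13=8$, and the eight levels sum to $0+1+2+3+5+6+7+8=32=24+8$. So (4) holds for all three. In particular it holds for $\rho=(2,2,2,2)$, because both sides are linear and $(2,2,2,2)$ is a midpoint.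

**Step 4: counting.** By Proposition 1, the three coefficients equal $T(\rho,\gamma,\tau)$. The subsets $Y\subseteq S$ with one cell in each column and one on each of the eight levels are the $0/1$ solutions found at the start. By (1) there are exactly two, with row counts $(1,3,3,1)$ and $(3,1,1,3)$. Hence
$$[x^{\alpha'}](s_\lambda*s_\mu)=[x^{\alpha''}](s_\lambda*s_\mu)=1,\qquad[x^\alpha](s_\lambda*s_\mu)=0.$$

**Step 5: the Newton polytope.** Let $m\ge4$ and pad with zeros. Then $\alpha'$ and $\alpha''$ are exponents of $s_\lambda*s_\mu(x_1,\dots,x_m)$, so the lattice point $\alpha=\frac12(\alpha'+\alpha'')$ lies in its Newton polytope. The coefficient of $x^\alpha$ is $0$, so the polynomial is not SNP. As $N\ge0$ is arbitrary, this happens for every $n\ge128$. This proves Theorem A and the second half of Theorem B. $\square$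

For $N=0$ we have $\lambda=(30,28,26,23,9,6,4,2)$, $\mu=(8^8,7^2,6^2,5^2,4^4,3^2,2^2,1^2)$, and the missing monomial is $x_1^{44}x_2^{40}x_3^{24}x_4^{20}$.

For every $N$, each row meets $S$ in four cells, so the last part of Proposition 1 also gives $\mathsf{Kron}_{\lambda,\mu}^{\alpha'}=\mathsf{Kron}_{\lambda,\mu}^{\alpha''}=1$. Furthermore $0=[x^\alpha](s_\lambda*s_\mu)=\sum_\nu\mathsf{Kron}_{\lambda,\mu}^\nu K_{\nu,\alpha}$ is a sum of nonnegative terms, and $K_{\nu,\alpha}>0$ for $\nu\trianglerighteq\alpha$. So $\mathsf{Kron}_{\lambda,\mu}^\nu=0$ for every $\nu\trianglerighteq\alpha$. This is the pattern of $s_{444}+s_{6222}$, with the same direction $(1,-1,-1,1)$.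

## Longer cycles and longer gaps

We prove Theorem C by stretching the table. Let $L=g+1$ and $t=L+2$. Index the rows by $u\in\{t+1,t,1,0\}$ and the columns by
$$v\in\{X-t,\ X+t:0\le X<L\}\cup\{-1,L\},$$
each in decreasing order. We name a cell by its pair $(u,v)$. The values $X-t$ run from $-t$ to $-3$, and the values $X+t$ start at $L+2$, so the $2L+2$ columns are distinct. Take the $2L+2$ levels $\{0,\dots,L\}\cup\{t,\dots,t+L\}$; note that $L+1$ is not a level. For $g=2$ we get $L=3$, $t=5$, rows $6,5,1,0$, columns $7,6,5,3,-1,-3,-4,-5$ and levels $0,1,2,3,5,6,7,8$, which is the opening table.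

**Step 1: each column has exactly two cells of $S$.** We read off the values of $W$.

* Column $X-t$: the values in rows $t+1,t$ are $X+1$ and $X$, which are levels. In rows $1,0$ the values are negative.
* Column $-1$: the values in rows $t+1,1$ are $t$ and $0$, which are levels. In rows $t,0$ they are $L+1$ and $-1$, which are not.
* Column $L$: the values in rows $t,0$ are $t+L$ and $L$, which are levels. In rows $t+1,1$ they are $t+L+1$ and $L+1$, which are not.
* Column $X+t$: the values in rows $1,0$ are $X+t+1$ and $X+t$, which are levels. In rows $t+1,t$ they are at least $2t>t+L$, so they are not.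

**Step 2: each level has exactly two cells.** Sorting the cells of Step 1 by value gives

* level $0$: $(t,-t),\ (1,-1)$;
* level $x$ with $1\le x\le L-1$: $(t,x-t),\ (t+1,x-1-t)$;
* level $L$: $(t+1,L-1-t),\ (0,L)$;
* level $t$: $(t+1,-1),\ (0,t)$;
* level $t+x$ with $1\le x\le L-1$: $(0,t+x),\ (1,t+x-1)$;
* level $t+L$: $(1,t+L-1),\ (t,L)$.

**Step 3: all solutions.** Take $\gamma=(1,\dots,1)$ and $\tau=(1,\dots,1)$. Let $y$ be a real solution of the column and level equations, and put $a=y(t,-t)$.

The column $-t$ gives $y(t+1,-t)=1-a$, then level $1$ gives $y(t,1-t)=a$, and so on. Alternating between the columns $X-t$ and the levels $1,\dots,L-1$ we get $y(t,X-t)=a$ and $y(t+1,X-t)=1-a$ for all $0\le X<L$. Level $0$ gives $y(1,-1)=1-a$, and column $-1$ gives $y(t+1,-1)=a$. Level $L$ gives $y(0,L)=a$, and column $L$ gives $y(t,L)=1-a$. Level $t$ gives $y(0,t)=1-a$. Then column $t$ gives $y(1,t)=a$, level $t+1$ gives $y(0,t+1)=1-a$, and so on: the columns $X+t$ and the levels $t+1,\dots,t+L-1$ give $y(0,X+t)=1-a$ and $y(1,X+t)=a$ for all $X$. The last equation, level $t+L$, reads $y(1,t+L-1)+y(t,L)=a+(1-a)=1$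 and holds. Every column and level equation has now been used or checked, so conversely these formulas define a solution for every $a$.

Row $t+1$ contains $L$ cells with value $1-a$ and one with value $a$; row $t$ contains $L$ cells with value $a$ and one with $1-a$; row $1$ contains one cell with $1-a$ and $L$ with $a$; row $0$ contains one cell with $a$ and $L$ with $1-a$. Since $g=L-1$, the row counts in rows $t+1,t,1,0$ are
$$(L-ga,\ 1+ga,\ 1+ga,\ L-ga).$$

**Step 4: the hypotheses along the whole segment.** Let $\rho^{(j)}=(L-j,1+j,1+j,L-j)$ for $0\le j\le g$; its entries are nonnegative. Let $\alpha^{(j)}$ be the vector of row sums of $b$ plus $\rho^{(j)}$, so that $\alpha^{(j)}=\alpha^{(0)}+j(-1,1,1,-1)$. The partitions $\lambda,\mu$ do not depend on $j$. We have $\gamma_j=1\le2$ and $\tau_k=1\le2$ throughout, and $\sum_i\rho^{(j)}_i=2L+2$ is the number of columns and the number of levels. For (4),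
$$u\cdot\rho^{(j)}=(t+1)(L-j)+t(1+j)+(1+j)=(t+1)(L+1)$$
does not depend on $j$. For $j=0$, (4) holds: sum $u_i+v_j=\ell_k$ over the cells of the $0/1$ solution with $a=0$, whose row counts are $\rho^{(0)}$. So (4) holds for all $0\le j\le g$.

**Step 5: counting.** By Proposition 1, $[x^{\alpha^{(j)}}](s_\lambda*s_\mu)$ is the number of $a\in\{0,1\}$ with $ga=j$. This is $1$ for $j\in\{0,g\}$ and $0$ for $0<j<g$. The intermediate points $\alpha^{(j)}=(1-\frac jg)\alpha^{(0)}+\frac jg\alpha^{(g)}$ lie in the Newton polytope. This proves Theorem C. $\square$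

## Kronecker coefficients and lattice sets with three X-rays

In Proposition 1 a set $Y$ is prescribed by its sums along rows, columns and level sets of $u_i+v_j$. When $u_i$ and $v_j$ are integer coordinates, these are lines in three directions in $\mathbb Z^2$. Gardner, Gritzmann and Prangenberg (*On the computational complexity of reconstructing lattice sets from their X-rays*, Discrete Math. 202 (1999), 45–71) proved that, for three fixed pairwise nonparallel lattice directions, it is NP-complete to decide whether there is a finite subset of $\mathbb Z^2$ with prescribed line sums in these directions. We reduce this problem to the one in Theorem D, with lines $x=\text{const}$, $y=\text{const}$ and $x+y=\text{const}$.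

**Step 1: from an instance to the data of Proposition 1.** Discard the lines with prescribed sum $0$; every line not listed has sum $0$. If no lines remain, the empty set is a solution. If lines remain in some of the directions but not in all three, there is no solution, since the total number of points would have to be both zero and positive. Otherwise let $u_1>\dots>u_p$ be the values of $x$ for which the line has positive sum, with sums $\rho_i$; let $v_1>\dots>v_q$ be the same for $y$, with sums $\gamma_j$; and let $\ell_0<\dots<\ell_{r-1}$ be the same for $x+y$, with sums $\tau_k$. A set $F\subset\mathbb Z^2$ with the prescribed sums has all its points on lines of positive sum in each direction. So each point is $(u_i,v_j)$ for some $(i,j)$ with $u_i+v_j=\ell_k$ for some $k$, that is, with $(i,j)\in S$. Hence the sets $F$ correspond bijectively to the subsets $Y$ counted by $T(\rho,\gamma,\tau)$. (If all lines that meet a grid of consecutive coordinates are present, $S$ is the whole grid.)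

**Step 2: the hypotheses can be tested.** The bounds on $\gamma_j$ and $\tau_k$, the equality of the three sums, and (4) are necessary for a solution to exist: the first three are immediate, and (4) follows by summing $u_i+v_j=\ell_k$ over the points. They can be checked in polynomial time. If one of them fails, there is no solution.

**Step 3: the output.** If the hypotheses hold, output $\lambda,\mu,\alpha$ as defined before Proposition 1. The matrix $b$ depends only on comparisons between the numbers $u_i+v_j$ and $\ell_k$, and $b_{ij}\le r$. Also $\sum\rho_i=\sum\gamma_j\le|S|\le pq$. So $n=\sum b_{ij}+\sum\rho_i\le pq(r+1)$, and $\lambda,\mu,\alpha$ can be computed and written in unary in polynomial time. By Proposition 1, $[x^\alpha](s_\lambda*s_\mu)=T(\rho,\gamma,\tau)$, which is nonzero exactly when the instance has a solution. In the cases decided directly in Steps 1 and 2, output a fixed triple: $\lambda=\mu=\alpha=(1)$ for "yes", where the coefficient is $1$, and $\lambda=(2)$, $\mu=(1,1)$, $\alpha=(2)$ for "no", where $s_2*s_{11}=s_{11}$ and the coefficient is $0$. This proves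 Theorem D. $\square$
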